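\title{The tower height of color-avoiding Ramsey numbers of tight monotone paths}

\begin{abstract}
Let $A_k(n;q,p)$ be the largest $N$ for which the $k$-element subsets of $\{1,\dots,N\}$ can be colored with $q$ colors so that every tight monotone path on $n$ vertices uses more than $p$ colors. We prove that for all $k\ge 2$ and $q>p\ge 1$ this number is, as a function of $n$, a tower of height exactly $\lfloor (k-2)/p\rfloor$ with a power of $n$ on top. This proves a conjecture that the height has order $k/p$ with absolute implied constants, and it gives the best possible range of these constants. The upper bound groups the vertices into blocks of size $p$. The lower bound follows the maximum of a sequence through a sliding window of length $p+1$, and gains one exponential for every $p$ additional vertices in an edge.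
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K^{(k)}_N$ be the complete $k$-uniform hypergraph on $[N]=\{1,\dots,N\}$, with the vertices in their natural order. A \emph{tight monotone path of length $n$} consists of vertices $v_1<v_2<\dots<v_n$ and the $n-k+1$ edges $\{v_i,\dots,v_{i+k-1}\}$, $1\le i\le n-k+1$. We call it a \emph{path} for short, and we always assume $n\ge k\ge 2$. A $q$-coloring assigns one of $q$ colors to each edge; it need not use all of them. We call it \emph{$(n,p)$-good} if every path of length $n$ uses more than $p$ distinct colors, and we let $A_k(n;q,p)$ be the largest $N$ for which $K^{(k)}_N$ has an $(n,p)$-good $q$-coloring.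

A good coloring stays good on a smaller vertex set. So $A_k(n;q,p)+1$ is the least $N$ such that every $q$-coloring of $K^{(k)}_N$ contains a path of length $n$ with at most $p$ colors, that is, a path that avoids at least $q-p$ colors. For $p=1$ this is the Ramsey number of the path. A larger $p$ makes the path easier to find, so $A_k(n;q,p)$ is non-increasing in $p$. At the far end, $q\le p$, every path qualifies and $A_k(n;q,p)=n-1$. For graphs and $p=1$ the value is polynomial, $A_2(n;q,1)=(n-1)^q$; the two bounds are special cases of Lemmas~\ref{lem:mono} and~\ref{lem:lex} below. For larger $k$ the growth is measured by the tower function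
\[
T_0(x)=x,\qquad T_{h+1}(x)=2^{T_h(x)} .
\]
The following results are quoted in \cite{CLT}.
\begin{itemize}
\item[(i)] $A_k(n;q,1)=T_{k-2}(n^{\Theta(q)})$ (Moshkovitz--Shapira).
\item[(ii)] If $p>q/2$, then $A_k(n;q,p)\le T_{k-3}(n^{O(q)})$ (Mulrenin--Pohoata--Zakharov).
\item[(iii)] For every $p\ge 1$ there are a constant $C_p>0$ (one may take $C_p=4p^{10\log p}$), a threshold $q_1(p)$ and a positive function $\gamma_p(q)$ tending to infinity with $q$, such that $A_k(n;q,p)\ge T_{\lfloor k/C_p\rfloor}(n^{\gamma_p(q)})$ for all $k\ge2$, all $q\ge q_1(p)$ and all $n$ above a threshold depending on $k,q,p$.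
\end{itemize}

So for fixed $p$ and large $q$ the height of the tower is linear in $k$, and the question is how the slope depends on $p$. There is a natural guess. Any $p$ consecutive edges of a path use at most $p$ colors, whatever the coloring. A path that advances $p$ vertices at a time therefore sees, at each move, a set of at most $p$ colors, and it has at most $p$ colors in total if this set can be kept fixed. This is a monochromatic problem in which the vertices are blocks of size $p$ and an edge meets about $k/p$ blocks. By (i) the height should be about $k/p$. The conjecture posed in \cite{CLT} says that this is the right order.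

\begin{conjecture}\label{conj}
There are absolute constants $c,C>0$ such that for every $p\ge 1$ there exist a positive integer $q_0=q_0(p)$ and a positive function $\gamma(q,p)$, increasing in $q$ and tending to infinity, such that for all $q\ge q_0$, all $k\ge\max(2,p)$ and all $n\ge N_0(k,q,p)$,
\[
T_{\lfloor ck/p\rfloor}\bigl(n^{\gamma(q,p)}\bigr)\le A_k(n;q,p)\le T_{\lceil Ck/p\rceil}\bigl(n^{\gamma(q,p)}\bigr).
\]
\end{conjecture}

We determine the height exactly, as soon as $q>p$. Throughout, ``$n$ large'' means that $n$ exceeds a threshold depending only on $k,q,p$.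

\begin{theorem}\label{thm:A}
Let $p\ge 1$, $q\ge p+1$ and $d=\lfloor (q-p+1)/2\rfloor\ge 1$. There is a constant $c_{p,q}>0$ such that for all $k\ge 2$ and $n$ large
\[
T_h\bigl(c_{p,q}\,n^{\max(1,\,d/p)}\bigr)\le A_k(n;q,p)\le T_h\bigl(n^{\binom qp+1}\bigr),\qquad h=\Bigl\lfloor \frac{k-2}{p}\Bigr\rfloor .
\]
\end{theorem}

Together with the case $q\le p$, this gives the tower height for all $q$. For $p=1$ the exponents are $\lfloor q/2\rfloor$ and $q+1$, in agreement with (i). For $p\ge2$ and $k\ge3$ we have $h\le k-3$, in agreement with the height in (ii). The conjecture follows, with the best possible range of constants.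

\begin{theorem}\label{thm:B}
Let $0<c<\frac12$, $C=1$, $q_0=p+1$ and $\gamma=\gamma(q,p)=\frac{q-p}{4p}$ for $q\ge q_0$. For all $p\ge1$, all $q\ge q_0$, all $k\ge2$ and $n$ large,
\[
T_{\lfloor ck/p\rfloor}(n^{\gamma})\le A_k(n;q,p)\le T_{\lceil Ck/p\rceil}(n^{\gamma}).
\]
Thus Conjecture~\ref{conj} is true. These constants are optimal: the statement of the conjecture fails for every $c\ge\frac12$ and for every $C<1$.
\end{theorem}

The proofs are self-contained and use none of (i)--(iii). Section~\ref{sec:upper} turns the block heuristic into the upper bound. The lower bound is the harder half, since it asks for a coloring that gains a full exponential for only $p$ more vertices per edge. Section~\ref{sec:small} shows the first exponential in the case $p=2$, $q=3$, $k=4$ and explains what must change in order to iterate; Sections~\ref{sec:peaked} and~\ref{sec:construction} carry this out. Theorem~\ref{thm:B} is deduced in Section~\ref{sec:conj}. We shall use the following properties of towers.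

\begin{lemma}\label{lem:tower}
Let $h\ge 0$ be an integer.
\begin{itemize}
\item[(a)] $T_h$ is strictly increasing on $\mathbb R$, $T_{h+1}(x)=T_h(2^x)$, and $T_h(x)\le T_{h'}(x)$ for $h\le h'$.
\item[(b)] $a\,T_h(y)\le T_h(ay)$ for every integer $a\ge 1$ and every real $y\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $T_h$ is the $h$-fold iterate of the strictly increasing map $x\mapsto 2^x$, and $2^x\ge x$.
(b) Equality holds for $h=0$. Suppose that the inequality holds for $h$, and put $x=T_h(y)\ge y\ge 1$. Then $T_{h+1}(ay)\ge 2^{ax}=2^{(a-1)x}\,2^x\ge 2^{a-1}2^x\ge a\,T_{h+1}(y)$.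
\end{proof}

\section{The upper bound: blocks of $p$ vertices}\label{sec:upper}

We first need the monochromatic bound with an explicit dependence on the number of colors. A function $F$ on increasing $r$-tuples of vertices is \emph{proper} if $F(v_1,\dots,v_r)\ne F(v_2,\dots,v_{r+1})$ whenever $v_1<\dots<v_{r+1}$. For $r=1$ this means that $F$ is injective. A coloring without long monochromatic paths gives a proper function with few values, and a proper function can be pushed down from $r$-tuples to $(r-1)$-tuples at the price of one exponential.

\begin{lemma}\label{lem:mono}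
Let $L\ge K\ge 2$. If $K^{(K)}_{N}$ has a $Q$-coloring with no monochromatic path of length $L$, then $N\le T_{K-2}\bigl((L-K+1)^Q\bigr)$.
\end{lemma}

\begin{proof}
For a $(K-1)$-set $e$ and a color $c$, let $a_c(e)$ be the largest number of edges in a path of color $c$ whose last $K-1$ vertices form $e$, with $a_c(e)=0$ if there is no such edge. A path with $L-K+1$ edges has length $L$, so $a_c(e)\in\{0,\dots,L-K\}$. Let $F(e)$ be the vector $(a_c(e))_c$; it lies in a set of size $(L-K+1)^Q$. If the edge $v_1<\dots<v_K$ has color $c$, it extends every path of color $c$ that ends in $v_1,\dots,v_{K-1}$, so $a_c(v_2,\dots,v_K)\ge a_c(v_1,\dots,v_{K-1})+1$. Hence $F$ is proper.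

Now let $F$ be any proper function on $r$-tuples, $r\ge 2$, with values in a set of size $m$. Put
\[
F'(v_1,\dots,v_{r-1})=\{F(v_1,\dots,v_{r-1},w): w>v_{r-1}\},
\]
which takes values in a set of size $2^m$. For $v_1<\dots<v_r$ the value $F(v_1,\dots,v_r)$ belongs to $F'(v_1,\dots,v_{r-1})$. It does not belong to $F'(v_2,\dots,v_r)$, because $F(v_2,\dots,v_r,w)\ne F(v_1,\dots,v_r)$ for every $w>v_r$. So $F'$ is proper. After $K-2$ such steps we reach an injective function on $[N]$ with values in a set of size $T_{K-2}((L-K+1)^Q)$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:A}]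
Let $n\ge\max(k,2p)$ and let $\chi$ be an $(n,p)$-good $q$-coloring of $K^{(k)}_N$. Put $K=h+2$, $Q=\binom qp$ and $N'=\lfloor N/p\rfloor$, and let $B_j=\{(j-1)p+1,\dots,jp\}$ for $1\le j\le N'$. We define a $Q$-coloring $\chi'$ of $K^{(K)}_{N'}$.

Given $j_1<\dots<j_K$, list $B_{j_1}\cup\dots\cup B_{j_K}$ in increasing order as $u_0<\dots<u_{Kp-1}$. Consider the $p$ sets of $k$ consecutive elements that start in the first block, $\{u_a,\dots,u_{a+k-1}\}$ with $0\le a\le p-1$. They fit into the list: the definition of $h$ gives $k-2\le hp+p-1$, so
\[
a+k-1\le p+(k-2)\le (h+2)p-1=Kp-1 .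
\]
This inequality is what dictates the choice $K=h+2$. The $p$ sets have at most $p$ colors under $\chi$, and we let $\chi'(j_1,\dots,j_K)$ be a $p$-element subset of the color set that contains all of them.

Let $L=K-1+\lceil n/p\rceil$, and suppose that $j_1<\dots<j_L$ is a monochromatic path for $\chi'$, of color $S$. It has $L-K+1=\lceil n/p\rceil$ edges. List $B_{j_1}\cup\dots\cup B_{j_L}$ as $u_0<\dots<u_{Lp-1}$. A set of $k$ consecutive $u$'s that starts in $B_{j_i}$ with $i\le L-K+1$ is one of the $p$ sets attached to the edge $\{j_i,\dots,j_{i+K-1}\}$, so its $\chi$-color lies in $S$. These sets are the edges of a path in $K^{(k)}_N$ with $p\lceil n/p\rceil\ge n$ edges. Its first $n$ vertices form a path of length $n$ with at most $p$ colors, contrary to the choice of $\chi$.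

Lemma~\ref{lem:mono} now gives $N'\le T_h(\lceil n/p\rceil^Q)\le T_h(n^Q)$. By Lemma~\ref{lem:tower} and $n\ge 2p$,
\[
N\le p(N'+1)\le 2p\,T_h(n^Q)\le T_h(2p\,n^Q)\le T_h(n^{Q+1}).\qedhere
\]
\end{proof}

\section{The first exponential}\label{sec:small}

The lower bound is built from two functions of pairs. Both locate the most significant place where two words differ. The first one bounds the length of a monotone sequence in terms of the number of colors that it uses; it will sit at the top of the tower.

Order $[s]^d$ lexicographically: for $u\ne v$ let $\Delta(u,v)\in[d]$ be the first coordinate in which $u$ and $v$ differ, and put $u<v$ if $u$ is smaller in that coordinate.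

\begin{lemma}\label{lem:lex}
Let $y_0,\dots,y_t$ be a strictly monotone sequence in $[s]^d$. If the numbers $\Delta(y_{r-1},y_r)$, $1\le r\le t$, take at most $e$ distinct values, then $t+1\le s^e$.
\end{lemma}

\begin{proof}
Reversing the sequence if necessary, let it be increasing. Let $D\subseteq[d]$ be the set of values taken, and delete from each $y_r$ the coordinates outside $D$. The words $y_{r-1}$ and $y_r$ agree before the coordinate $\Delta(y_{r-1},y_r)\in D$ and increase there, so the shortened words are still strictly increasing. They are $t+1$ distinct elements of a set of size $s^{|D|}\le s^e$.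
\end{proof}

Color the pairs of $[s]^d$ by $\Delta$. A path with at most $p$ colors then has at most $s^{p}$ vertices. With $p=1$, $d=q$ and $s=n-1$ this gives $A_2(n;q,1)\ge (n-1)^q$, which matches Lemma~\ref{lem:mono} for $K=2$.

The second function produces the exponentials. For distinct integers $x,y\ge 0$ let $\delta(x,y)$ be the highest position in which their binary expansions differ, the units digit being position $0$. If $x,y<2^m$, then $\delta(x,y)\in\{0,\dots,m-1\}$.

\begin{lemma}\label{lem:delta}
Let $y_0,\dots,y_t$ be a strictly monotone sequence of nonnegative integers. On every nonempty interval of indices $r$, the maximum of $\delta(y_{r-1},y_r)$ is attained exactly once.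
\end{lemma}

\begin{proof}
Let the sequence be increasing, after reversal if necessary. Suppose that the maximum $b$ over some interval is attained at $i$ and at $j>i$. Consecutive terms of $y_{i-1},\dots,y_j$ agree above position $b$, so all these terms do. From $y_{i-1}<y_i$ and $y_{j-1}<y_j$ we see that digit $b$ of $y_i$ is $1$ and digit $b$ of $y_{j-1}$ is $0$. Hence $y_i>y_{j-1}$, which contradicts $i\le j-1$.
\end{proof}

Take the vertex set $\{0,\dots,2^M-1\}$. A path $v_1<\dots<v_n$ gives the sequence $g_i=\delta(v_i,v_{i+1})$, $1\le i\le n-1$, with only $M$ possible values. For $p=1$ and $k=3$, color a triple by whether $g_i>g_{i+1}$ or $g_i<g_{i+1}$; equality is excluded by Lemma~\ref{lem:delta}. Along a monochromatic path $g$ is strictly monotone, so $n-1\le M$. This shows $A_3(n;2,1)\ge 2^{n-2}$. For $p=2$ no coloring of triples can do this, since $A_3(n;q,2)$ is polynomial in $n$ by Section~\ref{sec:upper}. One more vertex is needed. The coloring above records the position of the larger of two consecutive values of $g$, and this is the form that generalizes.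

\begin{example}\label{ex:small}
Let $p=2$, $q=3$, $k=4$. A $4$-set gives three values of $\delta$ with a unique maximum; color it by the position $0$, $1$ or $2$ of that maximum. Along a path let $o_i$ be the color of the $i$th edge and $\mu_i=\max(g_i,g_{i+1},g_{i+2})$. Suppose $o_i\ge1$. Then the maximum of the $i$th window is still present in the next window. Either it remains the maximum, so that $o_{i+1}=o_i-1$ and $\mu_{i+1}=\mu_i$, or the new entry $g_{i+3}$ beats it, so that $o_{i+1}=2$ and $\mu_{i+1}>\mu_i$. In particular a $1$ is never followed by a $1$, and a $2$ is never followed by a $0$. Now let a path miss one of the three colors.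

\emph{Color $1$ is missing.} The color sequence consists of $a$ zeros followed by $b$ twos. If $o_i=0$ then $g_i>g_{i+1}$, so the values $g_i$ at the zeros are strictly decreasing and $a\le M$. If $o_i=2$ then $g_{i+2}>g_{i+1}$, so the values $g_{i+2}$ at the twos are strictly increasing and $b\le M$.

\emph{Color $0$ is missing.} Then $\mu$ never decreases and it increases on arrival at each $2$, so there are at most $M$ twos. No two ones are adjacent, so there are at most $M+1$ ones.

\emph{Color $2$ is missing.} Read $g$ backwards. Maxima remain unique and the colors $0$ and $2$ are exchanged, so the previous case applies.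

In all cases $n-3\le 2M+1$. Therefore $A_4(n;3,2)\ge 2^{\lfloor (n-5)/2\rfloor}$ for $n\ge5$.
\end{example}

To gain a second exponential we want a function of longer tuples that plays the role of $\delta$ but has only about $\log M$ values. It cannot satisfy Lemma~\ref{lem:delta} in full. Indeed, a sequence with at most $m$ values and a unique maximum on every interval has length at most $2^m-1$: the overall maximum splits it into two such sequences with at most $m-1$ values. Applied to the path through all vertices, this forces $m$ to be about $\log_2 N$ again. But Example~\ref{ex:small} used uniqueness only on windows of $p+1=3$ consecutive values. This local property can be passed on to logarithmically many values, and it is the one we isolate next.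

\section{Peaked sequences}\label{sec:peaked}

Fix $p\ge1$.

\begin{definition}\label{def:peaked}
A finite sequence $g_1,\dots,g_\ell$ in a totally ordered set is \emph{$p$-peaked} if on every set of $p+1$ consecutive indices its maximum is attained exactly once.
\end{definition}

For $p=1$ this says that consecutive terms are distinct, which is the properness condition of Section~\ref{sec:upper}. Let $g$ be $p$-peaked of length $\ell\ge p+1$ and put $L=\ell-p$. For $1\le i\le L$ we define
\begin{itemize}
\item the \emph{window} $W_i=\{i,\dots,i+p\}$ and its \emph{peak} $a_i$, the index in $W_i$ at which $g$ is largest;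
\item the \emph{offset} $o_i=a_i-i\in\{0,\dots,p\}$;
\item the \emph{peak value} $\mu_i=g_{a_i}$ and the \emph{runner-up} $\nu_i=\max\{g_j: j\in W_i\setminus\{a_i\}\}<\mu_i$.
\end{itemize}
The index $i$ is a \emph{rise} if $o_i=p$ (the peak has just entered the window) and a \emph{fall} if $o_i=0$ (the peak is about to leave). The reversed sequence $g'_j=g_{\ell+1-j}$ is $p$-peaked, and its window number $L+1-i$ is the mirror image of $W_i$: it has offset $p-o_i$ and the same peak value and runner-up. So \emph{reversal} exchanges rises and falls and preserves distances between indices.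

\subsection*{How the peak moves}

\begin{lemma}[Countdown]\label{lem:count}
Let $g$ be $p$-peaked.
\begin{itemize}
\item[(a)] If $i<L$ is not a fall, then either $i+1$ is a rise, or $a_{i+1}=a_i$ and $o_{i+1}=o_i-1$.
\item[(b)] If $i$ is a rise, $i\le j\le\min(i+p,L)$, and none of $i+1,\dots,j$ is a rise, then $a_j=i+p$ and $o_j=p-(j-i)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $o_i\ge 1$, the index $a_i$ lies in $W_{i+1}\setminus\{i+p+1\}$, which is a subset of $W_i$. So $g_{a_i}$ exceeds all other values on this set, and $a_{i+1}\in\{a_i,\,i+p+1\}$.
(b) Induct on $j$. The case $j=i$ is the definition of a rise. If $j>i$, then $o_{j-1}=p-(j-1-i)\ge 1$, so $j-1$ is not a fall; as $j$ is not a rise, (a) gives $a_j=a_{j-1}=i+p$.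
\end{proof}

Lemmas~\ref{lem:delta} and~\ref{lem:lex} apply to consecutive terms of a monotone sequence, and $g$ is not monotone. The next lemma finds monotone sequences inside $g$ whose consecutive pairs are visible from single windows: when a new peak enters soon after the previous rise, the value that it beats is the previous peak value.

\begin{lemma}[Chains]\label{lem:chain}
Let $g$ be $p$-peaked, and let $i_1<\dots<i_t$ be rises such that, for each $r<t$, $i_{r+1}-i_r\le p$ and no rise lies strictly between $i_r$ and $i_{r+1}$. Then there is a strictly monotone sequence $y_0,\dots,y_t$ of values of $g$ with $\{\mu_{i_r},\nu_{i_r}\}=\{y_{r-1},y_r\}$ for $1\le r\le t$. The same holds with ``fall'' in place of ``rise'' throughout.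
\end{lemma}

\begin{proof}
Let $i=i_r$ and $i'=i_{r+1}$. Lemma~\ref{lem:count}(b) with $j=i'-1$ shows that $i+p$ is the peak of $W_{i'-1}$. Since $i'$ is a rise, $W_{i'}\setminus\{a_{i'}\}=\{i',\dots,i'+p-1\}$. This set is contained in $W_{i'-1}$, and it contains $i+p$ because $i'\le i+p\le i'+p-1$. Hence $\nu_{i'}=g_{i+p}=\mu_i$. Put $y_0=\nu_{i_1}$ and $y_r=\mu_{i_r}$. Then $\nu_{i_r}=y_{r-1}$ for all $r\ge1$, and $y_{r-1}=\nu_{i_r}<\mu_{i_r}=y_r$.

For falls, apply this to the reversed sequence and read the resulting sequence $y$ backwards.
\end{proof}

The bound on the gaps cannot be dropped. For $p=1$ and $g=(0,1,0,1)$ the rises are $1$ and $3$, and both have the pair $\{0,1\}$: the first peak has left the window before the second one arrives.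

\subsection*{Codes}

Let $V$ be the ordered set of values, and let $\beta$ be a symmetric function on pairs of distinct elements of $V$ with values in a finite set $B$ of integers; we shall take $\beta=\delta$ or $\beta=\Delta$. The \emph{$\beta$-code} of a $p$-peaked sequence $g$ is the sequence $\psi_1,\dots,\psi_L$ given by
\begin{equation}\label{eq:code}
\psi_i=\begin{cases}
(2,\beta(\mu_i,\nu_i)) & \text{if $i$ is a rise,}\\
(1,\beta(\mu_i,\nu_i)) & \text{if $i$ is a fall,}\\
(0,o_i) & \text{if } 1\le o_i\le p-1.
\end{cases}
\end{equation}
Three properties are visible from the definition. The code takes values in the fixed set $(\{1,2\}\times B)\cup(\{0\}\times\{1,\dots,p-1\})$, which has $2|B|+p-1$ elements and which we order lexicographically. The term $\psi_i$ determines $o_i$. And the code is \emph{local}: there is a map $\Psi_\beta$, defined on $(p+1)$-tuples with a unique maximum, such that $\psi_i=\Psi_\beta(g_i,\dots,g_{i+p})$ for all $g$ and $i$.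

\begin{lemma}[Stepping]\label{lem:step}
Let $g$ be $p$-peaked with values in $\{0,\dots,2^m-1\}$. Then its $\delta$-code is $p$-peaked, with values in a fixed ordered set of size $2m+p-1$.
\end{lemma}

\begin{proof}
Here $B=\{0,\dots,m-1\}$, which gives the size. Let $J\subseteq\{1,\dots,L\}$ be a set of $p+1$ consecutive indices. Any two elements of $J$ differ by at most $p$.

\emph{Case 1: $J$ contains a rise.} Let $i_1<\dots<i_t$ be all rises in $J$. They satisfy the hypotheses of Lemma~\ref{lem:chain}, so $\psi_{i_r}=(2,\delta(y_{r-1},y_r))$ for a strictly monotone sequence $y_0,\dots,y_t$. By Lemma~\ref{lem:delta} the largest of these $t$ pairs occurs once. All other $\psi_i$ with $i\in J$ have first entry at most $1$.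

\emph{Case 2: $J$ contains a fall but no rise.} Let $i_1<\dots<i_t$ be all falls in $J$. Lemma~\ref{lem:chain} gives $\psi_{i_r}=(1,\delta(y_{r-1},y_r))$ with $y$ strictly monotone, and by Lemma~\ref{lem:delta} the largest of these pairs occurs once. All other $\psi_i$ with $i\in J$ have first entry $0$.

\emph{Case 3: $J$ contains neither.} By Lemma~\ref{lem:count}(a) the offset drops by $1$ at each step in $J$. It would take $p+1$ distinct values in $\{1,\dots,p-1\}$, so this case does not occur.
\end{proof}

Thus $2^m$ values are replaced by about $2m$ values, and each new term depends on $p+1$ old terms. For $p=1$ the code of $g$ records whether $g_i<g_{i+1}$, together with $\delta(g_i,g_{i+1})$; this step goes in the direction opposite to the step $F\mapsto F'$ in the proof of Lemma~\ref{lem:mono}.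

\begin{example}\label{ex:code}
Let $p=2$, $m=2$ and $g=(1,0,2,0,3,2,0,1)$. Using $\delta(2,1)=1$ and $\delta(3,2)=0$, we get
\[
\begin{array}{c|cccccc}
i&1&2&3&4&5&6\\ \hline
g \text{ on } W_i&1,0,2&0,2,0&2,0,3&0,3,2&3,2,0&2,0,1\\
o_i&2&1&2&1&0&0\\
\psi_i&(2,1)&(0,1)&(2,0)&(0,1)&(1,0)&(1,1)
\end{array}
\]
The rises $1,3$ have the chain $1<2<3$, and the falls $5,6$ have the chain $3>2>1$. The table explains two choices in \eqref{eq:code}. At a rise the peak is compared with the runner-up and not with its neighbor: the neighbors would give $\delta(0,2)=\delta(0,3)=1$ at $i=1$ and $i=3$, a tie for the maximum. And the pairs $(0,o)$ are ranked lowest because they can repeat within a window, as $\psi_2=\psi_4$ shows.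
\end{example}

The last code that we take serves as the coloring. It must bound the length of the whole sequence, so Lemma~\ref{lem:chain} is needed for all rises at once and not only inside a window. This is where the restriction to $p$ colors enters: a long gap between rises would display a full countdown $p,p-1,\dots,0$, which needs $p+1$ colors.

\begin{lemma}[Final coloring]\label{lem:final}
Let $g$ be $p$-peaked with values in $[s]^d$, ordered lexicographically, and let $e=\min(p,d)$. The $\Delta$-code $\psi_1,\dots,\psi_L$ of $g$ takes values in a fixed set of size $2d+p-1$. If it takes at most $p$ distinct values, then $L<2ps^e$.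
\end{lemma}

\begin{proof}
Here $B=[d]$, which gives the size. Since $\psi_i$ determines $o_i$, the offsets take at most $p$ distinct values.

\emph{Gaps.} Let $i<i'$ be rises with no rise between them, and suppose $i'-i>p$. Then $i+p<i'\le L$ and none of $i+1,\dots,i+p$ is a rise. By Lemma~\ref{lem:count}(b) the offsets at $i,\dots,i+p$ are $p,p-1,\dots,0$, which are $p+1$ values. So $i'-i\le p$. The offsets $p-o_i$ of the reversed sequence also take at most $p$ values, so consecutive falls are at most $p$ apart as well.

\emph{Number of rises and falls.} Let $i_1<\dots<i_t$ be all rises. If $t\ge1$, Lemma~\ref{lem:chain} gives $\psi_{i_r}=(2,\Delta(y_{r-1},y_r))$ with $y_0,\dots,y_t$ strictly monotone. The numbers $\Delta(y_{r-1},y_r)$ take at most $p$ values by hypothesis and at most $d$ values because they lie in $[d]$. Lemma~\ref{lem:lex} gives $t\le s^e-1$, which also holds if $t=0$. Both lemmas apply to the list of all falls, so the number $t'$ of falls satisfies $t'\le s^e-1$.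

\emph{Density.} Among any $p$ consecutive indices there is a rise or a fall. Otherwise, by Lemma~\ref{lem:count}(a), the offset would drop by $1$ at each step and take $p$ distinct values in $\{1,\dots,p-1\}$.

Cutting $\{1,\dots,L\}$ into intervals of length $p$ gives $\lfloor L/p\rfloor\le t+t'\le 2s^e-2$, and so $L<p(2s^e-1)<2ps^e$.
\end{proof}

For $d=1$ the function $\Delta$ is constant and the $\Delta$-code is just the offset, a coloring with $p+1$ colors; for $p=2$ it is the coloring of Example~\ref{ex:small}. The condition $q\ge p+1$ in Theorem~\ref{thm:A} is exactly what makes $d=1$ available. Further colors allow a larger $d$. They do not change the height, but they raise the exponent: $g$ may take $s^d$ values while the length stays of order $s^{\min(p,d)}$.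

\section{The lower bound}\label{sec:construction}

We now stack these steps. The function $\delta$ on pairs of vertices gives one exponential, each of $h-1$ applications of Lemma~\ref{lem:step} gives one more and lengthens the tuples by $p$, and the final coloring lengthens them by $p$ once more. The edges then have $2+(h-1)p+p=hp+2$ vertices, and $h=\lfloor(k-2)/p\rfloor$ is the largest integer with $hp+2\le k$.

\begin{proposition}\label{prop:lower}
Let $k\ge2$, $h=\lfloor (k-2)/p\rfloor$, $d\ge 1$, $q\ge 2d+p-1$, $e=\min(p,d)$, $s\ge1$ and $n\ge 2ps^e+k$. Let $z\ge p+4$ be a real number with $4z+p\le s^d$. Then $A_k(n;q,p)\ge T_h(z)$.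
\end{proposition}

\begin{proof}
Put $k'=hp+2\le k$. We shall color the $k'$-subsets of an ordered set of $N\ge T_h(z)$ vertices with at most $q$ colors, so that every $k'$-uniform path with at most $p$ colors has fewer than $2ps^e$ edges. This suffices. Give each $k$-set the color of its first $k'$ vertices. The $n-k+1$ edges of a $k$-uniform path $v_1<\dots<v_n$ then have the colors of the $n-k+1$ edges of the $k'$-uniform path $v_1<\dots<v_{n-k+k'}$. Since $n-k+1>2ps^e$, more than $p$ colors occur, and so $A_k(n;q,p)\ge N$.

\emph{The case $h=0$.} Here $k'=2$. Take the vertex set $[s]^d$, with $N=s^d\ge z$, and color pairs by $\Delta$, using $d\le q$ colors. On a path with at most $p$ colors, $\Delta$ takes at most $e$ values, so by Lemma~\ref{lem:lex} the path has at most $s^e$ vertices.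

\emph{The case $h\ge 1$: sizes.} Put $M_h=s^d$. For $j=h-1,\dots,1$ put
\[
m_j=\lfloor (M_{j+1}-p+1)/2\rfloor,\qquad M_j=2^{m_j},
\]
so that $2m_j+p-1\le M_{j+1}$, and finally put $N=2^{M_1}$. We claim that
\begin{equation}\label{eq:sizes}
M_{h-r}\ge 4T_r(z)+p\qquad(0\le r\le h-1).
\end{equation}
For $r=0$ this is the hypothesis on $z$. Suppose that it holds for some $r\le h-2$. Rounding half an integer down loses at most $\frac12$, so $m_{h-r-1}\ge (M_{h-r}-p)/2\ge 2T_r(z)$. With $X=T_{r+1}(z)\ge z\ge p+4$ we get $M_{h-r-1}\ge X^2\ge (p+4)X\ge 4X+p$. This proves \eqref{eq:sizes}. It shows that all $m_j$ are positive, and that $N\ge 2^{T_{h-1}(z)}=T_h(z)$.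

\emph{The case $h\ge1$: rules.} The vertex set is $\{0,\dots,N-1\}$. Let $r_j=(j-1)p+2$ and $Y_j=\{0,\dots,M_j-1\}$. For a function $F$ on increasing $r$-tuples and an increasing sequence $v$ of vertices, let $F[v]$ be the sequence of values of $F$ on the successive sets of $r$ consecutive terms of $v$. We define, for $1\le j\le h$, a function $F_j$ on increasing $r_j$-tuples with values in $Y_j$, such that $F_j[v]$ is $p$-peaked for every $v$.

Let $F_1(x,y)=\delta(x,y)\in Y_1$. Then $F_1[v]$ is $p$-peaked by Lemma~\ref{lem:delta}. Suppose that $F_j$ is defined and $j\le h-1$. The value set of Lemma~\ref{lem:step} with $m=m_j$ has size $2m_j+p-1\le M_{j+1}$; fix an order-preserving injection $\iota_j$ from it into $Y_{j+1}$. If $w$ is an increasing tuple of length $r_{j+1}=r_j+p$, then $F_j[w]$ is a $p$-peaked sequence of length $p+1$, so it has a unique maximum, and we set $F_{j+1}(w)=\iota_j\bigl(\Psi_\delta(F_j[w])\bigr)$. Because the code is local, $F_{j+1}[v]$ is the image under $\iota_j$ of the $\delta$-code of $F_j[v]$. It is $p$-peaked by Lemma~\ref{lem:step}, which applies since $Y_j=\{0,\dots,2^{m_j}-1\}$.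

\emph{The case $h\ge 1$: coloring.} Identify $Y_h$ with $[s]^d$ by the order-preserving bijection. An increasing tuple $w$ of length $k'=r_h+p$ receives the color $\Psi_\Delta(F_h[w])$. This uses at most $2d+p-1\le q$ colors. By locality, the sequence of edge colors along a $k'$-uniform path $v$ is the $\Delta$-code of the $p$-peaked sequence $F_h[v]$. If at most $p$ colors occur, Lemma~\ref{lem:final} shows that there are fewer than $2ps^e$ edges.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:A}]
With $d=\lfloor (q-p+1)/2\rfloor\ge 1$ we have $2d+p-1\le q$. Let $e=\min(p,d)$, so that $d/e=\max(1,d/p)$. For $n\ge 2k+2p$ put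
\[
s=\Bigl\lfloor\Bigl(\frac{n-k}{2p}\Bigr)^{1/e}\Bigr\rfloor .
\]
Then $n\ge 2ps^e+k$. Also $n-k\ge 2p$ and $n-k\ge n/2$, and $\lfloor x\rfloor\ge x/2$ for $x\ge1$; hence $s\ge\frac12(n/4p)^{1/e}$ and $s^d\ge 2^{-d}(n/4p)^{d/e}$. Put $z=(s^d-p)/4$. For $n$ large we have $s^d\ge 5p+16$. Then $z\ge p+4$, and $z\ge s^d/8\ge c_{p,q}n^{d/e}$ with $c_{p,q}=2^{-d-3}(4p)^{-d/e}$. Proposition~\ref{prop:lower} and the monotonicity of $T_h$ give $A_k(n;q,p)\ge T_h(c_{p,q}n^{\max(1,d/p)})$.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{The conjecture and its constants}\label{sec:conj}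

Conjecture~\ref{conj} has the same exponent $\gamma$ on both sides. This is harmless as long as the upper height is strictly larger than $h$, since one additional level outgrows every power of $n$. The lower height must be at most $h$, with $\gamma$ below the exponent in Theorem~\ref{thm:A}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The function $\gamma(\cdot,p)$ is positive, increasing and unbounded on $q\ge p+1$. Let $h$ and $d$ be as in Theorem~\ref{thm:A}. We use Lemma~\ref{lem:tower}(a) throughout.

\emph{Lower bound.} From $k-2\le hp+p-1$ we get $k/p\le h+1+1/p\le h+2$. Hence $ck/p<(h+2)/2\le h+1$, and $\lfloor ck/p\rfloor\le h$. Since $d\ge (q-p)/2$, we have $\gamma\le d/(2p)<d/p$, and so $n^\gamma\le c_{p,q}n^{\max(1,d/p)}$ for $n$ large. Therefore $T_{\lfloor ck/p\rfloor}(n^\gamma)\le T_h(c_{p,q}n^{\max(1,d/p)})\le A_k(n;q,p)$.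

\emph{Upper bound.} From $k\ge hp+2>hp$ we get $\lceil k/p\rceil\ge h+1$. For $n$ large $2^{n^\gamma}\ge n^{\binom qp+1}$, so
\[
T_{\lceil k/p\rceil}(n^\gamma)\ge T_{h+1}(n^\gamma)=T_h\bigl(2^{n^\gamma}\bigr)\ge T_h\bigl(n^{\binom qp+1}\bigr)\ge A_k(n;q,p).
\]

\emph{Optimality.} Suppose that the statement of Conjecture~\ref{conj} holds with constants $c,C$. Take $p=1$, fix $q\ge\max(q_0(1),2)$, and let $\gamma'>0$ be the exponent that the statement provides for this $q$ and $p=1$.

If $c\ge\frac12$, take $k=2$. Then $\lfloor ck/p\rfloor\ge1$, so $A_2(n;q,1)\ge 2^{n^{\gamma'}}$ for $n$ large. But $A_2(n;q,1)\le n^{q+1}$ by Theorem~\ref{thm:A}, a contradiction.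

If $C<1$, take $k\ge 3/(1-C)$. Then $Ck\le k-3$, so $\lceil Ck\rceil\le k-3$ and $A_k(n;q,1)\le T_{k-3}(n^{\gamma'})$ for $n$ large. But Theorem~\ref{thm:A} gives
\[
A_k(n;q,1)\ge T_{k-2}(c_{1,q}n)=T_{k-3}\bigl(2^{c_{1,q}n}\bigr)>T_{k-3}(n^{\gamma'})
\]
for $n$ large, a contradiction.
\end{proof}

\begin{remark}
Theorem~\ref{thm:A} can be written as $A_k(n;q,p)=T_{\lfloor (k-2)/p\rfloor}\bigl(n^{\Theta_{p,q}(1)}\bigr)$ for $q\ge p+1$. The exponent of $n$ is at least $\max\bigl(1,\lfloor\frac{q-p+1}{2}\rfloor/p\bigr)-o(1)$ and at most $\binom qp+1$. We do not determine the exact order of this exponent.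
\end{remark}

\begin{thebibliography}{9}
\bibitem{CLT} Jigang Choi, Hyunwoo Lee, Tuan Tran, \emph{Tower heights for color-avoiding Ramsey numbers of monotone paths}, arXiv:2605.12318 (2026).
\end{thebibliography}
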